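# Brownian limits for random walks among deterministic space-time conductances

## 1. Averaging, and four environments to test it on

Put a positive weight on every edge of $\mathbb Z^d$ at every time, and let a walker jump across an edge at a rate equal to the current weight. The weights are not random: one array is given, once and for all. Suppose that this array, averaged over large space-time boxes, looks like a sample from an ergodic probability law. Does the walk, diffusively rescaled, converge to Brownian motion? The problem is taken from Marek Biskup, "Homogenization theory of random walks among deterministic conductances", arXiv:2303.08382 (2023).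

The first guess is: yes, averaging is all one needs. In time $n^2$ the walk has a space-time box of size $n^2\times n^d$ to explore, the box is well mixed, and so the walk should see an effective medium. Let us make this precise and test it.

Fix $d\ge2$. Let $E(\mathbb Z^d)$ be the set of ordered nearest-neighbor pairs (edges), $\Lambda_n:=\{x\in\mathbb Z^d\colon|x|_\infty\le n\}$, and for $\Lambda\subseteq\mathbb Z^d$ let $E(\Lambda)$ be the set of edges incident with $\Lambda$.

**Definition (environment).** An environment is a family $a=(a_t(e))_{t\in\mathbb R,\,e\in E(\mathbb Z^d)}$ of locally Lebesgue integrable functions $t\mapsto a_t(e)\in(0,\infty)$ with $a_t(x,y)=a_t(y,x)$. The space $\Omega$ of environments carries the product topology in which each coordinate $t\mapsto a_t(e)$ has the topology of $L^1_{\rm loc}(\mathbb R)$; thus a coordinate is a class of functions, positive a.e. The space-time shifts act by $[\tau_{t,x}(a)]_s(y,z)=a_{t+s}(y+x,z+x)$.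

For example, if $\omega^k$ equals $1$ everywhere except that $\omega^k_s(0,e_1)=2$ for $s\in[0,1/k]$, then $\omega^k$ converges to the constant environment $\underline 1$. The function "conductance of $(0,e_1)$ at time $0$" is not continuous on $\Omega$, a point that will matter later.

**Definition (averaging).** The environment $a$ is averaging, with limit $\mathbb P$, if $\mathbb P$ is a probability measure on $\Omega$ and for each bounded continuous $f$ on $\Omega$
$$\lim_{n\to\infty}\frac1{n^2}\int_0^{n^2}\frac1{|\Lambda_n|}\sum_{x\in\Lambda_n}f\circ\tau_{t,x}(a)\,dt=E_{\mathbb P}(f).\tag{1.1}$$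

Such a $\mathbb P$ is invariant under all $\tau_{t,x}$. We assume throughout that $\mathbb P$ is ergodic under space-time translations: Borel sets invariant under all $\tau_{t,x}$ have probability $0$ or $1$.

**Definition (chain and IIP).** $X$ is the continuous-time, time-inhomogeneous Markov chain on $\mathbb Z^d$ with generator
$$\mathcal L_tf(x)=\sum_{y\colon(x,y)\in E(\mathbb Z^d)}a_t(x,y)\,[f(y)-f(x)],$$
started from $X_0=0$ at time $0$. An Individual Invariance Principle (IIP) holds for $a$ if there is a non-degenerate covariance matrix $\Sigma$ such that the law of $t\mapsto\frac1nX_{tn^2}$ converges weakly on $D([0,\infty),\mathbb R^d)$ to that of a centered Brownian motion with covariance $\Sigma$.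

The moment bounds in play are, for exponents $p,q$,
$$\sup_{n\ge1}\frac1{n^{d+2}}\int_0^{n^2}\sum_{e\in E(\Lambda_n)}a_t(e)^p\,dt<\infty,\qquad\sup_{n\ge1}\frac1{n^{d+2}}\int_0^{n^2}\sum_{e\in E(\Lambda_n)}a_t(e)^{-q}\,dt<\infty.\tag{1.2}$$

**Test 1: $a=\underline 1$.** The walk $S$ with all conductances $1$ has independent coordinates, each jumping by $\pm1$ at rate $1$ each. The variance of a coordinate at time $t$ is $2t$, and by Donsker's theorem the IIP holds with $\Sigma=2I$.

**Test 2: conductances depending on time only.** Let $a_t(e)=\alpha(t)$ for all $e$. Then $X_t=S_{A(t)}$ with $A(t)=\int_0^t\alpha$, so the IIP comes down to the growth of $A$. Suppose $a$ is averaging and the first bound in (1.2) holds with some $p>1$. The function $\Phi_M(\omega)=\int_0^1(\omega_s(0,e_1)\wedge M)\,ds$ is bounded and continuous on $\Omega$, and $\Phi_M(\tau_{t,x}a)=\int_0^1(\alpha(t+s)\wedge M)\,ds$. So (1.1) gives $m^{-2}\int_0^{m^2}(\alpha\wedge M)\,dt\to c_M:=E_{\mathbb P}[\Phi_M]$. The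 moment bound gives $m^{-2}\int_0^{m^2}\alpha^p\,dt\le C$, hence $m^{-2}\int_0^{m^2}(\alpha-\alpha\wedge M)\,dt\le CM^{1-p}$. Therefore the increasing limit $c=\lim_Mc_M$ is finite and $A(m^2)/m^2\to c$. Moreover $c\ge c_1>0$, because environments are positive a.e. As $A$ is monotone, $A(rn^2)/n^2\to cr$ for every $r\ge0$, locally uniformly in $r$ (monotone functions with a continuous limit). Composing with $\frac1nS_{n^2\cdot}$, which converges to a continuous process, we get the IIP with $\Sigma=2cI$. So far the guess is right, but $p>1$ was used.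

For the next two tests we need a criterion. *Suppose that for each $R$ the fraction of $(t,x)\in[0,n^2]\times\Lambda_n$ for which $\tau_{t,x}a$ differs from $\underline1$ on some edge of $E(\Lambda_R)$ at some time of $[-R,R]$ tends to $0$. Then $a$ is averaging with $\mathbb P=\delta_{\underline1}$.* Indeed, given $f$ bounded continuous and $\epsilon>0$, a basic neighborhood of $\underline1$ involves finitely many edges and a bounded time interval, so for some $R$ we have $|f(\omega)-f(\underline1)|<\epsilon$ as soon as $\omega$ agrees with $\underline1$ on $E(\Lambda_R)$ during $[-R,R]$. Hence the average in (1.1) differs from $f(\underline 1)$ by at most $\epsilon+2\|f\|_\infty\,o(1)$. The measure $\delta_{\underline1}$ is of course ergodic.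

**Test 3: bursts in time.** Let $n_k=2^{2^k}$, $k\ge0$, and $a_t(e)=1+\sum_kn_k^2\mathbf 1_{[n_k^2,\,n_k^2+1]}(t)$ for all $e$. For fixed $R$, the set of times $t\in[0,n^2]$ for which $a\ne1$ somewhere on $[t-R,t+R]$ has measure at most $(2R+1)\#\{k:n_k^2\le n^2+R\}=o(n^2)$; so $\mathbb P=\delta_{\underline1}$. Since $n_k^2/n_{k+1}^2=n_k^{-2}\le\frac14$, we have $\sum_{n_k\le n}n_k^2\le\frac43n^2$ and $\int_0^{n^2}a_t\,dt\le3n^2$. As $a\ge1$, (1.2) holds with $p=1$ and all $q$. Now $X_t=S_{A(t)}$. For $j<k$ we have $\sum_{j<k}n_j^2\le\frac43n_{k-1}^2=\frac43n_k=o(n_k^2)$, these bursts end before $n_k^2/2$ once $k\ge1$, and the $(k+1)$-st burst comes after $2n_k^2$. Hence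
$$\frac{A(n_k^2/2)}{n_k^2}\to\frac12,\qquad\frac{A(2n_k^2)}{n_k^2}\to2+1=3 .$$
So $\frac1{n_k}X_{n_k^2/2}\to N(0,I)$ and $\frac1{n_k}X_{2n_k^2}\to N(0,6I)$ in law. For a Brownian limit the second covariance must be four times the first, i.e. $4I$. The IIP fails.

**Test 4: one slow site.** Let $1<q<d/2$ (so $d\ge3$) and $\beta=\frac d{2q}>1$. Let $a_t(e)=(1+t)^{-\beta}$ for $t\ge0$ and $e$ incident with $0$, and $a_t(e)=1$ otherwise. The shift $\tau_{t,x}a$ agrees with $\underline1$ on $E(\Lambda_R)$ unless $|x|_\infty\le R+1$, so $\mathbb P=\delta_{\underline1}$. Here $a\le1$, so every $p$ is allowed, and since $\beta q=d/2$,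
$$\int_0^{n^2}\sum_{e\in E(\Lambda_n)}a_t(e)^{-q}\,dt\le Cn^{d+2}+C\int_0^{n^2}(1+t)^{d/2}\,dt\le Cn^{d+2}.$$
But the walk started at $0$ stays there forever with probability $\exp(-2d\int_0^\infty(1+t)^{-\beta}dt)>0$. Under an IIP, $\frac1nX_{n^2}$ would converge in law to a non-degenerate Gaussian, and $\limsup_nP(\frac1nX_{n^2}=0)$ would be $0$. The IIP fails.

So averaging alone is not enough: large conductances concentrated in time, and small conductances concentrated at a site, are invisible to $\mathbb P$ but not to the walk.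

## 2. The invariance principle and its moment conditions

The following condition on $p,q>1$ excludes both failures:
$$\frac1{p-1}+\frac1{q(p-1)}+\frac1q<\frac2d.\tag{2.1}$$
It forces $q>d/2$. The question is whether it suffices, and the answer is yes.

**Theorem 1.** Let $a$ be averaging with ergodic limit $\mathbb P$, and let (1.2) hold for some $p,q>1$ satisfying (2.1). Then $X$ started from $0$ at time $0$ does not explode a.s., and an IIP holds. The covariance is $\Sigma=\bar A+\bar A^T$, where $\bar A$, defined in Lemma 6, depends only on $\mathbb P$ and is positive definite. More generally, if $0\le t_n$, $t_n/n^2\to s$ and $x_n/n\to y$, then the law of $r\mapsto\frac1nX_{t_n+rn^2}$ for the chain started from $x_n$ at time $t_n$ converges to that of Brownian motion with covariance $\Sigma$ started at $y$.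

**Theorem 2.** Theorem 1 remains true if (1.2) and (2.1) are replaced by the following: for some $p_t,p_x,q_t,q_x\in(1,\infty]$,
$$\sup_n\frac1{n^2}\int_0^{n^2}\Big(\frac1{n^d}\sum_{e\in E(\Lambda_n)}a_t(e)^{p_x}\Big)^{p_t/p_x}dt<\infty,\qquad\sup_n\frac1{n^2}\int_0^{n^2}\Big(\frac1{n^d}\sum_{e\in E(\Lambda_n)}a_t(e)^{-q_x}\Big)^{q_t/q_x}dt<\infty\tag{2.2}$$
(essential suprema when exponents are infinite), with
$$\frac1{p_x}<\frac{1-1/p_t}{1+1/q_t}\Big(\frac2d-\frac1{q_x}\Big).\tag{2.3}$$

For $p_t=p_x=p$ and $q_t=q_x=q$, (2.3) says $\frac1{p-1}<\frac q{q+1}\big(\frac2d-\frac1q\big)$, which is exactly (2.1). For $p_t=q_t=\infty$, e.g. for time-independent environments, it says $\frac1{p_x}+\frac1{q_x}<\frac2d$.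

**Proposition 3.** (a) If $1<q<d/2$, there is an environment with $a\le1$, averaging to an ergodic $\mathbb P$ and satisfying the $q$-bound in (1.2), for which the IIP fails. (b) With $p=1$ the IIP can fail even if $a\ge1$.

Tests 4 and 3 are the proofs of (a) and (b); in (b) all other hypotheses hold, with every $q$. As $p\to\infty$, (2.1) becomes $1/q<2/d$, which by (a) cannot be relaxed beyond the boundary case $q=d/2$; by (b), $p>1$ cannot be weakened to $p=1$. No claim is made that the joint condition on $(p,q)$ is optimal in between.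

## 3. Correctors live on a set that $a$ may never visit

The approach a sensible person tries first is the corrector method. If the environment were sampled from $\mathbb P$, one would look for a random function $\eta(t,x)$, close to $\xi\cdot x$, whose gradient $U^\xi$ is stationary under space-time shifts and which solves $\partial_t\eta+\mathcal L_t\eta=0$. Then $\eta(t,X_t)$ is a martingale, and the rest is a martingale central limit theorem plus the statement that $\eta-\xi\cdot x$ is sublinear. We shall indeed construct $U^\xi$, in Section 6.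

The point where this stops is the substitution of our environment into $U^\xi$. The field $U^\xi$ is produced in a weighted $L^2(\mathbb P)$ space and is defined up to $\mathbb P$-null sets, while the only environments at our disposal are the shifts $\tau_{t,x}a$. In Test 4, $\mathbb P=\delta_{\underline1}$ and no shift of $a$ equals $\underline1$: every $\tau_{t,x}a$ still has its slow site at $-x$. So the whole orbit of $a$ is $\mathbb P$-null there, and a $\mathbb P$-a.s. statement says nothing about $a$. All that the hypothesis gives is (1.1), i.e. averages of *continuous* functions of $\tau_{t,x}a$.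

The way around is to solve an equation in the true environment and let $\mathbb P$ enter only in the limit. Take a smooth compactly supported $f$ and put $f_n=f(\cdot/n)$, $h=\sum_{ij}\bar A_{ij}\partial_i\partial_jf$, $h_n=h(\cdot/n)$. Let $w_n$ solve, in the box $\Lambda_{Kn}$ and backward in time from $Tn^2$ with zero data,
$$\partial_tw_n+\mathcal L_t(w_n+f_n)=n^{-2}h_n .$$
Then $(w_n+f_n)(t,X_t)-n^{-2}\int h_n(X_u)\,du$ is a martingale up to the exit from the box. If $\sup|w_n|\to0$, the process $f(\frac1nX_{tn^2})$ asymptotically solves the martingale problem of Brownian motion with covariance $\Sigma$, and we are done. To prove $\sup|w_n|\to0$ we proceed in three stages. Energy bounds give compactness of $w_n$ and of $n\nabla w_n$ tested against products $g(t/n^2,x/n)\Phi(\tau_{t,x}a)$ with $\Phi$ essentially continuous; such products can be averaged along $a$. The limit of $n\nabla w_n$ is a function $U(s,y,\omega)$ that does live on $\mathbb P$; it satisfies the corrector equation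 there, and a uniqueness lemma identifies it. This forces $w_n\to0$ in every $L^m$. Finally Moser iteration turns $L^m$-smallness into uniform smallness, and this is the only place where (2.1) is used.

## 4. The minimal chain, Dynkin's formula and invariant functions

Write $a_i(t,x)=a_t(x,x+e_i)$ and $\nabla_iu(x)=u(x+e_i)-u(x)$. If $v$ has finite support, summation by parts gives
$$\sum_xv\,\mathcal L_tu=-\sum_x\sum_ia_i(t,x)\nabla_iu(x)\nabla_iv(x).\tag{4.1}$$
We write $E=E_{\mathbb P}$, and for vector fields $aU:=(a_iU_i)_i$, $aU\cdot W:=\sum_ia_iU_iW_i$.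

**The chain.** Since rates may be unbounded, we fix what $X$ means: $X$ started at $(t,x)$, with law $P_{t,x}$, is the minimal chain. Let $\lambda_s(z)=\sum_ya_s(z,y)$, let $\mathbf e_1,\mathbf e_2,\dots$ be i.i.d. standard exponential, and $J_0=t$. The $(k+1)$-st jump occurs at $J_{k+1}=\inf\{r:\int_{J_k}^r\lambda_s(X_{J_k})\,ds\ge\mathbf e_{k+1}\}$, and given $J_{k+1}=r$ it goes to $y$ with probability $a_r(X_{J_k},y)/\lambda_r(X_{J_k})$. After $\lim_kJ_k$ the chain sits in a cemetery. It is Markov: given no jump between $J_k$ and $u$, the remainder $\mathbf e_{k+1}-\int_{J_k}^u\lambda_s(X_{J_k})\,ds$ is again standard exponential.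

While $X$ stays in a finite set $\Lambda$, $\int_{J_k}^{J_{k+1}}\max_{z\in\Lambda}\lambda_s(z)\,ds\ge\mathbf e_{k+1}$. Since $\sum_k\mathbf e_k=\infty$ a.s. and $\max_{z\in\Lambda}\lambda_s(z)$ is locally integrable, there are only finitely many jumps in bounded time before the exit from $\Lambda$. In particular, explosion before time $t_0$ forces exit from every finite box before $t_0$.

**Dynkin's formula.** Let $\Lambda$ be finite with exit time $\tau$. Let $u(s,\cdot)$ be bounded, absolutely continuous in $s$, with $\partial_su+\mathcal L_su=k$ on $\Lambda$ for a.e. $s$, $k$ bounded. Then, for $x\in\Lambda$, under $P_{t,x}$ the process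
$$M_r=u(r\wedge\tau,X_{r\wedge\tau})-\int_t^{r\wedge\tau}k(s,X_s)\,ds$$
is a martingale, bounded on bounded time intervals.

*Proof.* First one jump. Let $\mathsf S(s)=\exp(-\int_t^s\lambda_v(x)\,dv)=P_{t,x}(J_1>s)$. The first jump time has density $\mathsf S(s)\lambda_s(x)$, so
$$E_{t,x}[u(r\wedge J_1,X_{r\wedge J_1})]=\mathsf S(r)u(r,x)+\int_t^r\mathsf S(s)\sum_ya_s(x,y)u(s,y)\,ds .$$
Since $\frac d{ds}[\mathsf S(s)u(s,x)]=\mathsf S(s)[\partial_su-\lambda_su](s,x)$, subtracting $u(t,x)$ gives
$$E_{t,x}[u(r\wedge J_1,X_{r\wedge J_1})]-u(t,x)=\int_t^r\mathsf S(s)(\partial_su+\mathcal L_su)(s,x)\,ds=E_{t,x}\int_t^{r\wedge J_1}k(s,x)\,ds .$$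
Iterating at the successive jump times before $\tau$, $E_{t,x}[M_{r\wedge J_k}]=M_t$ for all $k$. By time $r$ only finitely many jumps occur before $\tau$, so $M_{r\wedge J_k}\to M_r$, and dominated convergence gives $E_{t,x}[M_r]=M_t$. The Markov property gives the martingale property. $\square$

**Almost invariant functions are constant.** Let $f$ be measurable on $\Omega$ with $f\circ\tau_{t,x}=f$ a.s. for each $(t,x)$. Then $f$ is a.s. constant. By truncation we may take $f$ bounded. Let $\Omega_0$ be the set of $\omega$ for which $(t,x)\mapsto f(\tau_{t,x}\omega)$ is a.e. constant (Lebesgue times counting measure), and let $g$ be that constant on $\Omega_0$, $g=0$ elsewhere. Then $\Omega_0$ and $g$ are strictly invariant. By Fubini, for a.e. $\omega$ we have $f(\tau_{t,x}\omega)=f(\omega)$ for a.e. $(t,x)$; so $\mathbb P(\Omega_0)=1$ and $g=f$ a.s. By ergodicity $g$ is a.s. constant.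

## 5. Which functions of the environment can be averaged along $a$

**$\Omega$ is Polish.** We need this for Prokhorov's theorem. $L^1_{\rm loc}(\mathbb R)$ is Polish. The set $\{f>0\text{ a.e.}\}$ equals $\bigcap_k\{f:|\{f\le0\}\cap[-k,k]|<1/k\}$: if $f$ lies in the intersection, then for $m\le k$ we have $|\{f\le0\}\cap[-m,m]|<1/k\to0$. Each set of the intersection is open, because $f\mapsto|\{f\le0\}\cap[-k,k]|$ is upper semicontinuous in $L^1$: along an a.e. convergent subsequence $f_j\to f$, $\limsup_j\mathbf 1_{f_j\le0}\le\mathbf 1_{f\le0}$ a.e., and the reverse Fatou lemma applies. So $\Omega$ is a $G_\delta$ in a Polish space (edge symmetry is a closed condition). The map $(t,x,\omega)\mapsto\tau_{t,x}\omega$ is continuous.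

**A countable determining class.** There is a countable $\mathcal C\subset C_b(\Omega)$ such that $V\in L^1(\mathbb P)$ and $E[VF]=0$ for all $F\in\mathcal C$ imply $V=0$ a.s. Take $F=1$ and $F=(m\,\mathrm{dist}(\cdot,O^c))\wedge1$ with $m\in\mathbb N$ and $O\ne\Omega$ in a countable base closed under finite intersections. As $m\to\infty$ these increase to $\mathbf 1_O$, so $E[V\mathbf 1_O]=0$, and a $\pi$–$\lambda$ argument gives $E[V\mathbf 1_B]=0$ for all Borel $B$.

**Pointwise conductances.** Let $\bar a_i(\omega)=\limsup_{\epsilon\downarrow0,\,\epsilon\in\mathbb Q}\frac1\epsilon\int_0^\epsilon\omega_s(0,e_i)\,ds$ if this lies in $(0,\infty)$, and $\bar a_i(\omega)=1$ otherwise. By Lebesgue differentiation, for every $\omega$ and $x$, $\bar a_i(\tau_{t,x}\omega)=\omega_t(x,x+e_i)$ for a.e. $t$. Under $E$ we also write $a_i$ for $\bar a_i$.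

**Definition (class $\mathcal A$).** $\mathcal A$ is the set of bounded Borel $\Phi:\Omega\to\mathbb R$ such that $\omega_k\to\omega$ implies $\Phi(\tau_{s,0}\omega_k)\to\Phi(\tau_{s,0}\omega)$ in Lebesgue measure on $s\in[0,1]$.

For example $\bar a_i\wedge M$ belongs to $\mathcal A$: $\bar a_i(\tau_{s,0}\omega_k)=(\omega_k)_s(0,e_i)$ for a.e. $s$, which converges in $L^1[0,1]$, hence in measure. It is not continuous on $\Omega$ for $M\ge2$: in the example after the definition of environments, $\bar a_1(\omega^k)=2$ for all $k$ while $\bar a_1(\underline1)=1$. More generally $G(\bar a_i)\in\mathcal A$ for $G\in C_b((0,\infty))$, by continuous mapping for convergence in measure (the limit is in $(0,\infty)$ for a.e. $s$). Clearly $\mathcal A$ is an algebra, contains $C_b(\Omega)$, and is stable under $\Phi\mapsto\Phi\circ\tau_{0,x}$. For $\Phi\in\mathcal A$ the function $\hat\Phi(\omega)=\int_0^1\Phi(\tau_{s,0}\omega)\,ds$ is in $C_b(\Omega)$ by bounded convergence, and $E\hat\Phi=E\Phi$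 by invariance of $\mathbb P$.

**Notation.** Fix integers $T,K\ge1$, let $D=[0,T]\times[-K-1,K+1]^d$, and put
$$\langle\!\langle b\rangle\!\rangle=\langle\!\langle b\rangle\!\rangle_n:=\frac1{n^{d+2}}\int_0^{Tn^2}\sum_xb(t,x)\,dt,\qquad g_n(t,x):=g(t/n^2,x/n).$$
$C$ denotes constants independent of $n$ (and later of $\alpha$). Applying (1.2) at scale $\lceil n\max(K+2,\sqrt T)\rceil\le Cn$,
$$\langle\!\langle a_i^p\mathbf 1_{|x|_\infty\le(K+1)n}\rangle\!\rangle+\langle\!\langle a_i^{-q}\mathbf 1_{|x|_\infty\le(K+1)n}\rangle\!\rangle\le C.\tag{5.1}$$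

**Lemma 4.** (i) For $\Phi\in\mathcal A$ and $g\in C(D)$ (extended by $0$): $\langle\!\langle g_n\Phi(\tau_{t,x}a)\rangle\!\rangle\to\int_Dg\,ds\,dy\;E[\Phi]$. (ii) $E[a_i^p]<\infty$ and $E[a_i^{-q}]<\infty$. (iii) (i) holds with $\Phi$ replaced by $a_i\Phi$ or $a_i^{-1}\Phi$, $\Phi\in\mathcal A$.

*Proof.* (i) *Reductions.* Approximating $g$ uniformly by step functions (lattice points on the outer faces contribute $O(1/n)$), it suffices to take $g=\mathbf 1_Q$, $Q=[s_0,s_1)\times\prod_i[y_i,y_i')\subset D$. Next, $\int_{t_0}^{t_1}\hat\Phi(\tau_{t,x}a)\,dt=\int_0^1\int_{t_0+s}^{t_1+s}\Phi(\tau_{t,x}a)\,dt\,ds$ differs from $\int_{t_0}^{t_1}\Phi(\tau_{t,x}a)\,dt$ by at most $2\|\Phi\|_\infty$. So replacing $\Phi$ by $\hat\Phi$ costs $O(n^d)/n^{d+2}=O(n^{-2})$, and we may assume $\Phi\in C_b(\Omega)$.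

*Localizing the average to $Q$.* Hypothesis (1.1) speaks only of full boxes; ergodicity localizes it. Choose $R$ with $Q\subset[0,R^2]\times[-R,R]^d$ and let $m=\lceil Rn\rceil$. Let $\mu_n$ be the empirical measure of $\tau_{t,x}a$ over $[0,m^2]\times\Lambda_m$, and $\mu_n^Q$ the one over $\{(t/n^2,x/n)\in Q\}$, divided by $n^{d+2}|Q|$. Then $\mu_n^Q\le C_Q\mu_n$ and $\mu_n^Q(1)\to1$. By (1.1), $\mu_n\to\mathbb P$ weakly; on a Polish space $(\mu_n)$ is therefore tight, hence so is $(\mu_n^Q)$. Let $\mu$ be a subsequential limit. Then $\mu\le C_Q\mathbb P$. Also $\mu$ is invariant under each $\tau_{t,x}$: the map is continuous, and shifting changes $\mu_n^Q$ only near the boundary of the region, by $O(1/n)$ in total variation. Since $\mu$ and $\mathbb P$ are invariant, $d\mu/d\mathbb P$ is a.s. invariant, hence constant (Section 4), hence $1$. So $\mu_n^Q\to\mathbb P$.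

(ii) Apply (i) to $\bar a_i^p\wedge M$ and $\bar a_i^{-q}\wedge M$, which lie in $\mathcal A$, with some $0\le g\not\equiv0$. By (5.1) the limits are bounded uniformly in $M$; let $M\to\infty$.

(iii) $\Phi(\bar a_i\wedge M)\in\mathcal A$, so (i) applies to it. The remainder is at most $C\langle\!\langle a_i\mathbf 1_{a_i>M,\,|x|_\infty\le(K+1)n}\rangle\!\rangle\le CM^{1-p}$, because $a\mathbf 1_{a>M}\le M^{1-p}a^p$; the same bound holds under $E$. Let $n\to\infty$, then $M\to\infty$. For $a_i^{-1}$ argue in the same way with $q$. $\square$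

Only $p,q>1$ was used here, not (2.1).

## 6. Stationary gradient fields under $\mathbb P$

We now work under $\mathbb P$ only, and construct the effective matrix $\bar A$.

For functions on $\Omega$ let $D_i\phi=\phi\circ\tau_{0,e_i}-\phi$, and for vector fields $D^*Y=\sum_i(Y_i\circ\tau_{0,-e_i}-Y_i)$, so that $E[\phi D^*Y]=E[Y\cdot D\phi]$. Let $D_0$ be the generator of the time shift $\phi\mapsto\phi\circ\tau_{t,0}$, a strongly continuous isometry group on $L^1(\mathbb P)$ and $L^2(\mathbb P)$; on $L^2$ it is skew-adjoint. As smooth test functions we use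
$$\mathcal N=\operatorname{span}\Big\{F=\int\theta(s)\,F_0\circ\tau_{s,0}\,ds:\ F_0\in C_b(\Omega),\ \theta\in C_c^\infty(\mathbb R)\Big\}.$$
Then $\mathcal N\subset C_b(\Omega)$, $\mathcal N$ is invariant under space-time shifts, and since $F\circ\tau_{t,0}=\int\theta(s-t)F_0\circ\tau_{s,0}\,ds$, the function $t\mapsto F(\tau_{t,x}\omega)$ is $C^1$ with derivative $(D_0F)(\tau_{t,x}\omega)$, where $D_0F=-\int\theta'(s)F_0\circ\tau_{s,0}\,ds\in\mathcal N$. Let $\mathcal N_0\subset\mathcal N$ be the countable set obtained with $F_0\in\mathcal C$ and $\theta\in\{\theta_k\}$, where $\theta_k\ge0$, $\int\theta_k=1$, $\theta_k\to\delta_0$. If $V\in L^1$ and $E[VF]=0$ for all $F\in\mathcal N_0$, then $V=0$: as $k\to\infty$ dominated convergence gives $E[VF_0]=0$ for $F_0\in\mathcal C$.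

**Definition (the space $\mathcal H$).** $\mathcal H$ is the linear space of $U=(U_1,\dots,U_d)$ such that

* (a) $E[\sum_ia_iU_i^2]<\infty$ (so $U_i\in L^1$ and $J_i:=a_iU_i\in L^1$, by Cauchy–Schwarz and Lemma 4(ii));
* (b) $U_i\circ\tau_{0,e_j}-U_i=U_j\circ\tau_{0,e_i}-U_j$ a.s.;
* (c) with $V:=D^*J\in L^1$: $U_i\circ\tau_{t,0}-U_i=\int_0^t(D_iV)\circ\tau_{r,0}\,dr$ a.s. for each rational $t$ (hence, by $L^1$-continuity, for each real $t$).

Condition (b) says that $U$ is the gradient of a function $\eta(t,x)$ along the orbit. As $\mathcal L_t\eta=-D^*(a\nabla\eta)$, condition (c) is the gradient of $\partial_t\eta+\mathcal L_t\eta=0$.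

*Example.* Let $b(k)$, $k\in\mathbb Z$, be i.i.d. uniform on $\{1,2\}$, and let $\mathbb P$ be the law of $\omega_t(x,x+e_i)=b(x_1)$ for all $t,i$. It is ergodic, already under the shifts along $e_1$. With $c=1/E[1/b]=\frac43$, the field $U=(c/b(0),0,\dots,0)$ is in $\mathcal H$ with mean $e_1$: it depends only on $x_1$ and has only its first component, so (b) holds; $J=(c,0,\dots,0)$ is constant, so $V=0$, and $U$ is static, so (c) holds. For $i\ge2$ the constant field $e_i$ is in $\mathcal H$: $J_i=b(0)$ does not change under $\tau_{0,-e_i}$, so $V=0$. By Lemma 6 below, $\bar A=\mathrm{diag}(\frac43,\frac32,\dots,\frac32)$. So the guess $\Sigma=2E[a]I$, suggested by Test 2, is wrong in general.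

**Weak form of (c).** Suppose (a) holds and
$$E\Big[\sum_iU_iD_0Y_i+\sum_ia_iU_iD_i(D^*Y)\Big]=0\qquad\text{whenever }Y_1,\dots,Y_d\in\mathcal N.\tag{6.1}$$
Then (c) holds. With $Y=Fe_i$ the second term is $E[J\cdot D(D^*Y)]=E[V\,D^*(Fe_i)]=E[(D_iV)F]$, so $E[U_iD_0F]=-E[(D_iV)F]$. Apply this to $F\circ\tau_{-t,0}\in\mathcal N$:
$$\frac d{dt}E[U_i\,F\circ\tau_{-t,0}]=-E[U_iD_0(F\circ\tau_{-t,0})]=E[(D_iV)\,F\circ\tau_{-t,0}].$$
Integrating over $[0,t]$ and using invariance of $\mathbb P$, $E[(U_i\circ\tau_{t,0}-U_i-\int_0^t(D_iV)\circ\tau_{r,0}\,dr)F]=0$ for all $F\in\mathcal N$, which is (c).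

**Mean ergodic theorem.** For $f\in L^1(\mathbb P)$ and a bounded box $Q=[s_0,s_1)\times\prod_i[y_i,y_i')$,
$$\frac1{n^{d+2}}\int\sum_x\mathbf 1_{\{(r/n^2,x/n)\in Q\}}\,f\circ\tau_{r,x}\,dr\to|Q|\,E[f]\quad\text{in }L^1(\mathbb P).\tag{6.2}$$
*Proof.* The operators on the left are bounded on $L^1$ uniformly in $n$, so a dense class of $f$ suffices. The span of constants and of $g-g\circ\tau_{t,x}$ ($g$ bounded) is dense: if $V\in L^\infty$ annihilates it, $V$ is a.s. invariant, hence constant, and $E[V]=0$. For constants (6.2) is clear; for $g-g\circ\tau_{t,x}$ the left side is a boundary term, $O(1/n)$ in $L^\infty$. $\square$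

**Lemma 5 (uniqueness).** If $U\in\mathcal H$ and $E[U]=0$, then $U=0$ a.s.

*Proof.* **Step 1: a function with gradient $U$.** We integrate $U$ along orbits. For a.e. $\omega$ put $V(t,x)=V(\tau_{t,x}\omega)$, locally integrable in $t$. By (b) there is $\eta(0,\cdot)$ with $\eta(0,0)=0$, $\nabla_i\eta(0,x)=U_i(\tau_{0,x}\omega)$. Put $\eta(t,x)=\eta(0,x)+\int_0^tV(r,x)\,dr$ and $\tilde U_i=\nabla_i\eta$. By (c) at $\tau_{0,x}\omega$, $\tilde U_i(t,x)=U_i(\tau_{t,x}\omega)$ a.s. for each $t$, hence a.s. for a.e. $t$. So with $J_j(t,x)=J_j(\tau_{t,x}\omega)=a_j\nabla_j\eta$ (a.e. $t$),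
$$\partial_t\eta(t,x)=V(t,x)=\sum_j[J_j(t,x-e_j)-J_j(t,x)].\tag{6.3}$$

**Step 2: $\eta$ is sublinear in $L^1$.** This is where $E[U]=0$ enters. We show
$$\sup_{0\le t\le n^2,\ |x|_\infty\le n+1}E|\eta(t,x)|=o(n).\tag{6.4}$$
*Space.* By von Neumann's mean ergodic theorem $\frac1n\sum_{k<n}U_i\circ\tau_{0,ke_i}\to\bar U_i$ in $L^1$. Telescoping, (b) gives
$$\sum_{k<n}(U_i\circ\tau_{0,e_j}-U_i)\circ\tau_{0,ke_i}=U_j\circ\tau_{0,ne_i}-U_j,$$
and (c) gives
$$\sum_{k<n}(U_i\circ\tau_{t,0}-U_i)\circ\tau_{0,ke_i}=\int_0^t(V\circ\tau_{r,ne_i}-V\circ\tau_{r,0})\,dr .$$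
Both are bounded in $L^1$ uniformly in $n$; dividing by $n$ we see that $\bar U_i$ is invariant under all space-time shifts, hence constant, so $\bar U_i=E[U_i]=0$. Thus $E|\eta(0,ne_i)|=o(n)$. Moving along the axes and using stationarity of increments, $\max_{|x|_\infty\le n+1}E|\eta(0,x)|=o(n)$. By stationarity in time, $E|\eta(t,x)-\eta(t,0)|=E|\eta(0,x)|$.

*Time.* It remains to control $\eta(t,0)$, which we compare with a spatial average. Let $0\le\psi\in C_c^\infty((-1,1)^d)$, $\int\psi=1$, $\psi_n=\psi(\cdot/n)$, $c_n=n^{-d}\sum_x\psi_n(x)\to1$. Writing $\eta(t,0)=[\eta(t,0)-\eta(t,x)]+\eta(0,x)+\int_0^tV(r,x)\,dr$ and summing (6.3) by parts against $\psi_n$,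
$$c_n\eta(t,0)=n^{-d}\sum_x\psi_n(x)\big\{[\eta(t,0)-\eta(t,x)]+\eta(0,x)\big\}+n\cdot\frac1{n^{d+2}}\int_0^t\sum_x\sum_jJ_j(r,x)\,n\nabla_j\psi_n(x)\,dr .$$
The first sum is $o(n)$ in $L^1$, uniformly in $t$. In the last term, $n\nabla_j\psi_n(x)-\partial_j\psi(x/n)\to0$ uniformly and $\partial_j\psi$ is a uniform limit of step functions; so by (6.2), for $t=sn^2$, the factor multiplying $n$ tends in $L^1$ to $s\sum_jE[J_j]\int\partial_j\psi=0$. This is uniform in $s\in[0,1]$, since increments in $s$ have $L^1$-norm at most $C|s-s'|\,E|J|$. This proves (6.4).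

**Step 3: truncated energy estimate.** One would like to test (6.3) with $\zeta_n\eta$, $\zeta_n$ a cutoff; but this produces $J_i\eta\nabla_i\zeta_n$, a product of two functions known only to be in $L^1$. So we truncate $\eta$ at height $\varepsilon n$. Let $0\le\zeta\in C_c^\infty((0,1)\times(-1,1)^d)$, $\int\zeta=1$, $\zeta_n=\zeta(t/n^2,x/n)$. For $\varepsilon>0$ let $g(y)=(y\wedge\varepsilon n)\vee(-\varepsilon n)$ and $\mathcal G(y)=\int_0^yg\le\varepsilon n|y|$. Integrating $\frac d{dt}\sum_x\zeta_n\mathcal G(\eta)$ over $t$ gives $0$; with (6.3) and summation by parts,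
$$\int\sum_x\sum_iJ_i\nabla_i(\zeta_ng(\eta))\,dt=-\int\sum_x\partial_t\zeta_n\,\mathcal G(\eta)\,dt .$$
Here $\nabla_i(\zeta_ng(\eta))=\zeta_n\nabla_ig(\eta)+g(\eta(\cdot+e_i))\nabla_i\zeta_n$, $|g|\le\varepsilon n$, $|\nabla_i\zeta_n|\le C/n$, $|\partial_t\zeta_n|\le C/n^2$. Taking expectations and dividing by $n^{d+2}$,
$$\frac1{n^{d+2}}E\int\sum_{x,i}\zeta_na_i\nabla_i\eta\nabla_ig(\eta)\,dt\le C\varepsilon E|J|+C\varepsilon\sup_{0\le t\le n^2,\ |x|_\infty\le n}\frac{E|\eta(t,x)|}n\longrightarrow C\varepsilon E|J| ,$$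
with $C$ depending only on $\zeta,d$. As $g$ is nondecreasing, the integrand on the left is $\ge0$. On the event $\{|\eta(t,x)|\vee|\eta(t,x+e_i)|\le\varepsilon n\}$ it equals $\zeta_na_i\tilde U_i^2$; by (6.4) and Markov's inequality the probability of this event tends to $1$ uniformly on $\operatorname{supp}\zeta_n$. For a.e. $t$, $a_i\tilde U_i^2(t,x)$ has the law of the single integrable variable $a_iU_i^2$, so its expectation on the complementary event tends to $0$ uniformly. Hence the $\liminf$ of the left side is at least $\sum_iE[a_iU_i^2]\int\zeta$. Thus $\sum_iE[a_iU_i^2]\le C\varepsilon E|J|$; let $\varepsilon\downarrow0$. $\square$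

**Lemma 6 (existence).** For each $\xi\in\mathbb R^d$ there is exactly one $U^\xi\in\mathcal H$ with $E[U^\xi]=\xi$. It is linear in $\xi$. The matrix $\bar A$ defined by $\bar A\xi:=E[aU^\xi]$ satisfies $\xi\cdot\bar A\xi\ge c|\xi|^2$ with $c=\big(\sum_iE[a_i^{-1}]\big)^{-1}>0$.

*Proof.* Uniqueness and linearity follow from Lemma 5.

**Step 1: regularized equation.** We make the problem elliptic in time. For $\epsilon>0$, on the Hilbert space $\{\phi\in L^2:D_0\phi\in L^2,\ D_i\phi\in L^2(a_i\mathbb P)\}$ consider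
$$B(\phi,\eta)=\epsilon E[\phi\eta]+\epsilon E[D_0\phi D_0\eta]-E[\eta D_0\phi]+E[aD\phi\cdot D\eta].$$
The space is complete: $D_0$ is closed, and if $\phi_k\to\phi$ in $L^2$ while $D_i\phi_k$ converges in $L^2(a_i\mathbb P)$, then a.s. convergent subsequences identify the limit as $D_i\phi$. $B$ is bounded, and coercive since $E[\phi D_0\phi]=0$. The functional $\eta\mapsto-E[a\xi\cdot D\eta]$ is bounded as $E[a_i]<\infty$. By Lax–Milgram there is $\phi_\epsilon$ with $B(\phi_\epsilon,\eta)=-E[a\xi\cdot D\eta]$ for all $\eta$. Taking $\eta=\phi_\epsilon$,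
$$\epsilon E[\phi_\epsilon^2+(D_0\phi_\epsilon)^2]+E[a(\xi+D\phi_\epsilon)\cdot D\phi_\epsilon]=0.\tag{6.5}$$
By Cauchy–Schwarz, $E[aD\phi_\epsilon\cdot D\phi_\epsilon]$ and $\epsilon E[\phi_\epsilon^2+(D_0\phi_\epsilon)^2]$ are bounded.

**Step 2: limit $\epsilon\downarrow0$.** Along a subsequence $D_i\phi_\epsilon\rightharpoonup\Psi_i$ weakly in $L^2(a_i\mathbb P)$. For bounded $G$ the functionals $\psi\mapsto E[\psi G]$ and $\psi\mapsto E[a_i\psi G]$ are continuous on $L^2(a_i\mathbb P)$, because $E[a_i^{-1}]+E[a_i]<\infty$. Hence $E[\Psi]=0$, since $E[D_i\phi_\epsilon]=0$; and, moving the shifts onto bounded test functions, (b) passes from $D\phi_\epsilon$ to $\Psi$. Now test with $\eta=D^*Y$, $Y_i\in\mathcal N$, which is bounded together with $D_0\eta$. The two $\epsilon$-terms are $O(\epsilon^{1/2})$ by the bounds after (6.5), and by skew-adjointness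
$$-E[\eta D_0\phi_\epsilon]=E[\phi_\epsilon D_0D^*Y]=E[\phi_\epsilon D^*D_0Y]=E[D\phi_\epsilon\cdot D_0Y].$$
In the limit $E[\Psi\cdot D_0Y]+E[a(\xi+\Psi)\cdot DD^*Y]=0$. Since $E[D_0Y]=0$, (6.1) holds for $U^\xi:=\xi+\Psi$. So $U^\xi\in\mathcal H$, with mean $\xi$.

**Step 3: positivity.** By (6.5), $E[a(\xi+D\phi_\epsilon)\cdot D\phi_\epsilon]\le0$, i.e. $E[a(\xi+D\phi_\epsilon)\cdot(\xi+D\phi_\epsilon)]\le E[a\xi\cdot(\xi+D\phi_\epsilon)]$. By weak lower semicontinuity, $E[aU^\xi\cdot U^\xi]\le\xi\cdot\bar A\xi$. Finally $\xi_i^2=(E[U^\xi_i])^2\le E[a_i(U_i^\xi)^2]\,E[a_i^{-1}]$; sum over $i$. $\square$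

## 7. The backward equation in a box: energy bounds and strong compactness

Let $f\in C_c^\infty((-K,K)^d)$, $h:=\sum_{ij}\bar A_{ij}\partial_i\partial_jf=\frac12\sum_{ij}\Sigma_{ij}\partial_i\partial_jf$ with $\Sigma=\bar A+\bar A^T$, $\Lambda:=\Lambda_{Kn}$, $f_n=f(\cdot/n)$, $h_n=h(\cdot/n)$. Let $w=w_n$ be the absolutely continuous solution of the finite linear ODE system with integrable coefficients
$$\partial_tw+\mathcal L_t(w+f_n)=n^{-2}h_n\ \text{ on }\Lambda,\ \text{a.e. }t\in[0,Tn^2];\qquad w(Tn^2,\cdot)=0;\quad w=0\text{ off }\Lambda.\tag{7.1}$$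
Let $\tau$ be the exit time from $\Lambda$. Dynkin's formula with $u=w+f_n$ says that, under $P_{t,x}$ with $x\in\Lambda$,
$$M_r=(w+f_n)(r\wedge\tau,X_{r\wedge\tau})-n^{-2}\int_t^{r\wedge\tau}h_n(X_u)\,du,\quad t\le r\le Tn^2,\ \text{ is a bounded martingale.}\tag{7.2}$$
Since $w+f_n$ equals $f_n$ at time $Tn^2$ and $0$ off $\Lambda$, taking $r=Tn^2$ gives $|w|\le C_0:=2\|f\|_\infty+T\|h\|_\infty$.

**Proposition 7.** $\displaystyle\sup_{0\le t\le Tn^2,\,x\in\Lambda}|w_n(t,x)|\to0$ as $n\to\infty$.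

The proof fills Sections 7–10.

**Step 1: energy estimate with powers.** We test (7.1) with powers of $w$; power one gives compactness, high powers give Section 10. Let $\alpha\ge1$ and $v=w|w|^{\alpha-1}$. For real $x,y$,
$$(x-y)(x|x|^{2\alpha-2}-y|y|^{2\alpha-2})\ge\tfrac{2\alpha-1}{\alpha^2}(x|x|^{\alpha-1}-y|y|^{\alpha-1})^2,$$
$$\big|x|x|^{2\alpha-2}-y|y|^{2\alpha-2}\big|\le2(|x|\vee|y|)^{\alpha-1}\,\big|x|x|^{\alpha-1}-y|y|^{\alpha-1}\big|.$$
The first is Cauchy–Schwarz: for $x>y$, $\big(\int_y^x\alpha|s|^{\alpha-1}ds\big)^2\le(x-y)\,\alpha^2\int_y^x|s|^{2\alpha-2}ds$, and the last integral is $(x|x|^{2\alpha-2}-y|y|^{2\alpha-2})/(2\alpha-1)$. The second is the mean value theorem for $z\mapsto z|z|^{1-1/\alpha}$, with derivative $(2-\frac1\alpha)|z|^{1-1/\alpha}$, at $z=x|x|^{\alpha-1}$ and $z=y|y|^{\alpha-1}$.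

Multiply (7.1) by $2\alpha\varphi$, $\varphi=w|w|^{2\alpha-2}$, sum over $\Lambda$, use (4.1) and integrate over $[t,Tn^2]$:
$$\sum_x|w(t,x)|^{2\alpha}+2\alpha\int_t^{Tn^2}\sum_{x,i}a_i\nabla_iw\nabla_i\varphi=-2\alpha\int_t^{Tn^2}\sum_{x,i}a_i\nabla_if_n\nabla_i\varphi-\frac{2\alpha}{n^2}\int_t^{Tn^2}\sum_xh_n\varphi .$$
By the first inequality $2\alpha\nabla_iw\nabla_i\varphi\ge2|\nabla_iv|^2$, since $2\alpha\frac{2\alpha-1}{\alpha^2}=4-\frac2\alpha\ge2$. On an edge put $m=|w(x)|\vee|w(x+e_i)|$; by $|\nabla_if_n|\le C/n$, the second inequality and Young's inequality,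
$$2\alpha|\nabla_if_n\nabla_i\varphi|\le\frac{4\alpha C}nm^{\alpha-1}|\nabla_iv|\le|\nabla_iv|^2+\frac{4C^2\alpha^2}{n^2}m^{2\alpha-2}.$$
Absorb $\sum a_i|\nabla_iv|^2$ on the left, and divide by $n^d$. Taking the supremum over $t$ for the first term and $t=0$ for the second,
$$\sup_tn^{-d}\sum_x|w|^{2\alpha}+\Big\langle\!\Big\langle\sum_ia_i|n\nabla_iv|^2\Big\rangle\!\Big\rangle\le C\alpha^2\Big(\Big\langle\!\Big\langle\sum_ia_i\mathbf1_{(x,x+e_i)\in E(\Lambda)}(|w(x)|\vee|w(x+e_i)|)^{2\alpha-2}\Big\rangle\!\Big\rangle+\langle\!\langle|w|^{2\alpha-1}\rangle\!\rangle\Big).\tag{7.3}$$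
For $\alpha=1$, where the power $2\alpha-2=0$ is read as $1$, the right side is bounded by (5.1) and $|w|\le C_0$. With Cauchy–Schwarz and (5.1),
$$\langle\!\langle a_i|n\nabla_iw|^2\rangle\!\rangle\le C,\qquad\langle\!\langle|n\nabla_iw|\rangle\!\rangle\le C,\qquad\langle\!\langle a_i|n\nabla_iw|\rangle\!\rangle\le C.\tag{7.4}$$

**Step 2: strong compactness of $w_n$.** We need a strongly convergent subsequence in rescaled variables. Let $\hat w_n(s,y)=w_n(n^2s,\lfloor ny\rfloor)$. It is bounded by $C_0$ and vanishes off $[-K,K+\frac1n]^d$. Shifting one coordinate at a time, (7.4) gives $\int_0^T\!\int|\hat w_n(s,y+z)-\hat w_n(s,y)|\,dy\,ds\le C(|z|+\frac1n)$. So for a mollifier $\rho_\delta$ supported in $|y|_\infty\le\delta$, $\|\hat w_n-\hat w_n*\rho_\delta\|_{L^1}\le C(\delta+\frac1n)$, the convolution being in $y$.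

Next, time regularity of the mollified function, from the equation. Let $|y|_\infty\le K-2\delta$ and $n>2/\delta$. Then $(\hat w_n(s)*\rho_\delta)(y)=n^{-d}\sum_xw(n^2s,x)\rho^n(x)$, where $\rho^n(x)$ is $n^d$ times the integral of $\rho_\delta(y-\cdot)$ over the cell $\{y':\lfloor ny'\rfloor=x\}$. So $|\rho^n|\le C_\delta$, $|\nabla_i\rho^n|\le C_\delta/n$. If $\rho^n(x)\neq0$ then $|x|_\infty\le(K-\delta)n+1$, and as $\delta n>2$, $x$ and its neighbors are in $\Lambda$. By (7.1) and (4.1),
$$\Big|\tfrac d{ds}(\hat w_n*\rho_\delta)(s,y)\Big|\le C_\delta\,n^{-d}\sum_{|x|_\infty\le(K+1)n}\sum_ia_i\,|n\nabla_i(w+f_n)|+C_\delta ,$$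
whose integral over $s\in[0,T]$ is at most $C_\delta'$ by (7.4) and (5.1). Thus $\{\hat w_n*\rho_\delta\}_{n>2/\delta}$ is bounded, uniformly Lipschitz in $y$ and of uniformly bounded variation in $s$. Translations in $(s,y)$ are then uniformly small in $L^1$, and by Kolmogorov–Riesz the family is precompact in $L^1([0,T]\times[-K+2\delta,K-2\delta]^d)$. As $|\hat w_n|\le C_0$ and the remaining layer has measure $O(\delta+\frac1n)$, letting $\delta\downarrow0$ shows that $\{\hat w_n\}$ is totally bounded in $L^1$. From any subsequence we extract a further one along which $\hat w_n\to w$ in $L^1$, hence in every $L^m$, $m<\infty$, by boundedness; here $w=w(s,y)$ is bounded and $w=0$ off $[-K,K]^d$. We keep this subsequence.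

## 8. Two-scale limits of the gradients

The gradients $n\nabla_iw_n$ oscillate on the lattice scale, and a weak limit in $(s,y)$ forgets how the oscillation correlates with $a$. The remedy is to test against $g_n(t,x)\Phi(\tau_{t,x}a)$. A toy example: let $a$ be static with $a_i(t,x)=1$ for $x_1$ even and $2$ for $x_1$ odd, so that $\mathbb P$ puts mass $\frac12$ on each of $a$, $\tau_{0,e_1}a$. Let $w_n(t,x)=0$ or $\frac1n$ according as $x_1$ is even or odd. Then $n\nabla_1w_n=\pm1$, with zero weak limit, but $\langle\!\langle g_n\Phi(\tau_{t,x}a)\,n\nabla_1w_n\rangle\!\rangle\to\int_Dg\cdot\frac12[\Phi(a)-\Phi(\tau_{0,e_1}a)]$. The two-scale limit is $U_1(s,y,\omega)=+1$ at $\omega=a$ and $-1$ at $\omega=\tau_{0,e_1}a$: it remembers everything.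

**Step 1: existence of the limit.** For finite sums $F=\sum_kg^k\otimes\Phi_k$, $g^k\in C(D)$, $\Phi_k\in\mathcal A$, let $\mathcal U_n^i(F)=\langle\!\langle\sum_kg_n^k\Phi_k(\tau_{t,x}a)\,n\nabla_iw\rangle\!\rangle$. By Cauchy–Schwarz, (7.4) and Lemma 4(iii) (note $\Phi_k\Phi_l\in\mathcal A$ and $g^kg^l\in C(D)$),
$$\limsup_n|\mathcal U_n^i(F)|\le C\Big(\int_DE[F^2a_i^{-1}]\,ds\,dy\Big)^{1/2}.$$
The space $L^2(D\times\Omega,a_i^{-1}ds\,dy\,d\mathbb P)$ is separable (a finite Borel measure on a Polish space), and these $F$ are dense in it, since they contain the algebra spanned by $C(D)\otimes C_b(\Omega)$, which generates the Borel $\sigma$-field. Choose a countable dense set of such $F$ and a diagonal subsequence along which $\mathcal U_n^i$ converges on it for all $i$. By the bound applied to differences, $\mathcal U_n^i(F)$ converges for all such $F$, and the limit extends to a bounded functional. Riesz' theorem gives measurable $U_i(s,y,\omega)$ with $\int_DE[a_iU_i^2]\,ds\,dy<\infty$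 and
$$\mathcal U_n^i(g\otimes\Phi)\to\int_Dg\,E[U_i\Phi]\,ds\,dy,\qquad\langle\!\langle g_n\Phi(\tau_{t,x}a)\,a_i\,n\nabla_iw\rangle\!\rangle\to\int_Dg\,E[a_iU_i\Phi]\,ds\,dy.\tag{8.1}$$
For the second limit, apply the first to $\Phi(\bar a_i\wedge M)\in\mathcal A$. The remainder is controlled by
$$\langle\!\langle a_i\mathbf 1_{a_i>M}|n\nabla_iw|\rangle\!\rangle\le C\langle\!\langle a_i\mathbf 1_{a_i>M,\,|x|_\infty\le(K+1)n}\rangle\!\rangle^{1/2}\le CM^{(1-p)/2},$$
and the corresponding remainder in the limit vanishes as $M\to\infty$ because $a_iU_i$ is integrable on $D\times\Omega$. Testing with $g$ supported off $[-K,K]^d$ shows that $U=0$ there.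

Let $u=w+f$ and $U_i^*=U_i+\partial_if$. Since $n\nabla_if_n\to\partial_if$ uniformly (with $\partial_if$ evaluated at $x/n$), Lemma 4 shows that (8.1) holds with $w+f_n$, $U^*$ in place of $w$, $U$. The next three steps show that for a.e. $(s,y)$ the field $U^*(s,y,\cdot)$ is in $\mathcal H$ with mean $\nabla u(s,y)$.

**Step 2: the mean.** Take $\Phi=1$ and $g\in C_c^\infty((0,T)\times(-K-1,K+1)^d)$. Summation by parts and $\hat w_n\to w$ give $\langle\!\langle g_nn\nabla_iw\rangle\!\rangle\to-\int w\,\partial_ig$. So $E[U_i]=\partial_iw$ in the distribution sense. Since $(E[U_i])^2\le E[a_iU_i^2]\,E[a_i^{-1}]$, $\nabla w\in L^2$. As $w$ vanishes outside the cube, $w\in L^2(0,T;H_0^1((-K,K)^d))$. Also $E[U^*]=\nabla u$.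

**Step 3: the curl condition (b).** Let $g\in C_c^\infty((0,T)\times(-K,K)^d)$ and $F\in C_b(\Omega)$. Shifting $x$ by $e_j$ in $\langle\!\langle g_nF(\tau_{t,x}a)\,n\nabla_j\nabla_iw\rangle\!\rangle$ turns it into $\langle\!\langle g_n(F\circ\tau_{0,-e_j}-F)(\tau_{t,x}a)\,n\nabla_iw\rangle\!\rangle$, up to $O(\frac1n)\langle\!\langle|n\nabla_iw|\rangle\!\rangle\to0$ from the shift of $g_n$. Since $\nabla_j\nabla_iw=\nabla_i\nabla_jw$, in the limit
$$\int gE[U_i(F\circ\tau_{0,-e_j}-F)-U_j(F\circ\tau_{0,-e_i}-F)]\,ds\,dy=0 .$$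
Using this for all $g$ and the countably many $F\in\mathcal C$: for a.e. $(s,y)\in(0,T)\times(-K,K)^d$, (b) holds for $U$, and so for $U^*$.

**Step 4: the equation (c).** We test (7.1) with functions that oscillate like the environment. By (7.1), for $\eta(t,x)$ absolutely continuous in $t$, with $\eta=0$ off $\Lambda$ and $\eta(0,\cdot)=0$,
$$\int_0^{Tn^2}\sum_x\Big[-w\,\partial_t\eta-\sum_ia_i\nabla_i(w+f_n)\nabla_i\eta-n^{-2}h_n\eta\Big]dt=0;\tag{8.2}$$
the boundary term at $Tn^2$ vanishes because $w(Tn^2,\cdot)=0$. Take $\eta=\frac1ng_n\,\phi(\tau_{t,x}a)$ with $\phi=D^*Y$, $Y_i\in\mathcal N$, $g\in C_c^\infty((0,T)\times(-K,K)^d)$, and put $Z:=D_0Y$. Then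
$$\partial_t\eta=\tfrac1ng_n(D^*Z)(\tau_{t,x}a)+O(n^{-3}),\qquad\nabla_i\eta=\tfrac1n\big[g_n(D_i\phi)(\tau_{t,x}a)+O(\tfrac1n)\big].$$
Multiply (8.2) by $-n^{-d}$. The first term becomes $\langle\!\langle n\,wg_n(D^*Z)(\tau_{t,x}a)\rangle\!\rangle+O(1/n)$, which we sum by parts; the $h_n$ term is $O(1/n)$. Thus
$$\Big\langle\!\Big\langle\sum_iZ_i(\tau_{t,x}a)\,n\nabla_i(wg_n)\Big\rangle\!\Big\rangle+\Big\langle\!\Big\langle\sum_ia_i\,n\nabla_i(w+f_n)\,g_n\,(D_i\phi)(\tau_{t,x}a)\Big\rangle\!\Big\rangle=O(1/n),\tag{8.3}$$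
with errors controlled by (7.4) and (5.1). Here $n\nabla_i(wg_n)=g_n\,n\nabla_iw+w(\cdot+e_i)\,n\nabla_ig_n$. The part with $w(\cdot+e_i)$ tends to $0$. To see this, first $\langle\!\langle|w(\cdot+e_i)-w|\rangle\!\rangle\le C/n$, and $n\nabla_ig_n$ is uniformly close to $(\partial_ig)_n$. Then replace $w_n$ by $W_n(t,x)=W(t/n^2,x/n)$, with $W\in C(D)$ close in $L^1$ to the strong limit $w$; the error is asymptotically at most $C\|w-W\|_{L^1}$. By Lemma 4 the rest tends to $\int W\,\partial_ig\,E[Z_i]=0$, because $E[D_0Y_i]=0$. Here strong convergence of $\hat w_n$ was essential. By (8.1), and $E[Z_i]=0$ once more to pass from $U$ to $U^*$ in the first term, (8.3) yields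
$$\int gE\Big[\sum_iU_i^*D_0Y_i+\sum_ia_iU_i^*D_iD^*Y\Big]ds\,dy=0 .$$
This is (6.1) integrated against $g$. Put $J_i^*=a_iU_i^*$ and $V^*=D^*J^*$, both in $L^1(D\times\Omega)$. As in Section 6, $Y=Fe_i$, $F\in\mathcal N$, gives $\int gE[U_i^*D_0F]=-\int gE[(D_iV^*)F]$; so $t\mapsto\int gE[U_i^*F\circ\tau_{-t,0}]$ has derivative $\int gE[(D_iV^*)F\circ\tau_{-t,0}]$, and integrating,
$$\int gE\Big[\Big(U_i^*\circ\tau_{t,0}-U_i^*-\int_0^t(D_iV^*)\circ\tau_{r,0}\,dr\Big)F\Big]ds\,dy=0$$
for all $g\in C_c^\infty((0,T)\times(-K,K)^d)$ and $F\in\mathcal N$. Using it for the countably many $F\in\mathcal N_0$ and all rational $t$, we get (c) for $U^*(s,y,\cdot)$, for a.e. $(s,y)$.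

**Step 5: identification.** For a.e. $(s,y)\in(0,T)\times(-K,K)^d$ we now have $U^*(s,y,\cdot)\in\mathcal H$ with mean $\nabla u(s,y)$. The difference $U^*-\sum_i\partial_iu\,U^{e_i}$ is in $\mathcal H$ with mean zero, so by Lemma 5 it vanishes, and
$$E[aU^*(s,y,\cdot)]=\bar A\nabla u(s,y).\tag{8.4}$$

## 9. The homogenized backward equation has only the zero solution

**Step 1: the limit equation.** In (8.2) take $\eta=g_n$ with $g\in C_c^\infty((0,T]\times(-K,K)^d)$ (vanishing near $s=0$, not necessarily at $s=T$), multiply by $n^{-d}$, and let $n\to\infty$ using (8.1) and (8.4):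
$$\int_0^T\!\!\int\big[-w\,\partial_sg-\bar A\nabla(w+f)\cdot\nabla g-hg\big]\,dy\,ds=0 .$$
As $h=\operatorname{div}\bar A\nabla f$, the terms with $f$ and $h$ cancel:
$$\int_0^T\!\!\int\big[-w\,\partial_sg-\bar A\nabla w\cdot\nabla g\big]\,dy\,ds=0.\tag{9.1}$$

**Step 2: $w\equiv0$.** For $g$ vanishing near $s=T$, (9.1) says $\partial_sw=-\operatorname{div}\bar A\nabla w\in L^2(0,T;H^{-1})$. Since $w\in L^2(0,T;H_0^1)$, a theorem of Lions gives that $w\in C([0,T];L^2)$, that $\|w\|_2^2$ is absolutely continuous with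
$$\frac d{ds}\|w\|_2^2=2\langle\partial_sw,w\rangle=2\int\bar A\nabla w\cdot\nabla w\,dy\ge0,$$
and that one may integrate by parts against $g=\chi(s)\psi(y)$, $\psi\in C_c^\infty((-K,K)^d)$. Taking $\chi=0$ near $0$ and $\chi(T)=1$,
$$\int_0^T\!\!\int w\chi'\psi=\int w(T)\psi\,dy-\int_0^T\chi\int\bar A\nabla w\cdot\nabla\psi\,dy\,ds ,$$
and inserting this in (9.1) leaves $\int w(T)\psi\,dy=0$. So $w(T)=0$, and $\|w(s)\|_2^2\le\|w(T)\|_2^2=0$ for all $s$. The limit is the same for all subsequences, so for the full sequence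
$$\langle\!\langle|w_n|^m\rangle\!\rangle\to0\quad\text{for every }m\in[1,\infty).\tag{9.2}$$

So far only $p,q>1$ was used. In particular (9.2) holds for the slow-site environment of Test 4, where the IIP fails. Since Section 11 deduces the IIP from Proposition 7, the supremum of $|w_n|$ cannot tend to $0$ there for all $f,K,T$. Averaged smallness is therefore not enough, and (2.1) must enter in the passage to the supremum.

## 10. From averages to the supremum: Moser iteration

Let $p_*=\frac p{p-1}$, $\|w\|_m=\langle\!\langle|w|^m\rangle\!\rangle^{1/m}$, $\alpha>1$, $v=w|w|^{\alpha-1}$, and let $S$ be the right side of (7.3). The aim is to bound a higher norm of $w$ by a lower one.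

**Step 1: $S$ in terms of a norm of $w$.** We have $|w|^{2\alpha-1}\le C_0|w|^{2\alpha-2}$ and $(|w(x)|\vee|w(x+e_i)|)^m\le|w(x)|^m+|w(x+e_i)|^m$. So Hölder's inequality with exponents $p,p_*$, (5.1), and finiteness of the total mass of $[0,Tn^2]\times\Lambda$ give
$$S\le C\alpha^2\langle\!\langle|w|^{(2\alpha-2)p_*}\rangle\!\rangle^{1/p_*}\le C\alpha^2\|w\|_{2\alpha p_*}^{2\alpha-2};\tag{10.1}$$
the last step costs the total mass to the power $\frac1{\alpha p_*}\in(0,1)$, which is bounded.

**Step 2: Sobolev inequality on $\mathbb Z^d$.** For $1\le r<d$, $\frac1{r^*}=\frac1r-\frac1d$ and finitely supported $v$: $\|v\|_{\ell^{r^*}}\le C_{r,d}\sum_i\|\nabla_iv\|_{\ell^r}$. For $r=1$, $|v(x)|\le\sum_k|\nabla_iv(x+ke_i)|$ for each $i$, and the Loomis–Whitney inequality applied to the product of the $d$ bounds to the power $\frac1{d-1}$ gives $\|v\|_{\ell^{d/(d-1)}}\le\prod_i\|\nabla_iv\|_{\ell^1}^{1/d}$. For $r>1$ apply this to $|v|^s$, $s=\frac{r(d-1)}{d-r}$, with $|\nabla_i|v|^s|\le s(|v(x)|\vee|v(x+e_i)|)^{s-1}|\nabla_iv|$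 and Hölder; since $\frac{sd}{d-1}=r^*=(s-1)\frac r{r-1}$, this reads $\|v\|_{\ell^{r^*}}^s\le C\|v\|_{\ell^{r^*}}^{s-1}\sum_i\|\nabla_iv\|_{\ell^r}$. Because $d/r^*=d/r-1$, the inequality is scale invariant in the normalization $n^{-d}\sum_x$, $n\nabla$.

**Step 3: integrability gained from the gradient.** Let $r=\frac{2q}{q+1}\in(1,2)$, so $r<d$, and $\rho=r^*/2$; then $\frac1\rho=\frac2r-\frac2d=1+\frac1q-\frac2d$, so $1-\frac1\rho=\frac2d-\frac1q>0$. By Sobolev, and by Hölder applied to $|\nabla_iv|^r=a_i^{-r/2}(a_i|\nabla_iv|^2)^{r/2}$, with $\frac r{2-r}=q$,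
$$\Big(n^{-d}\sum_x|v|^{2\rho}\Big)^{1/\rho}\le C\Big(n^{-d}\sum_{x,i}|n\nabla_iv|^r\Big)^{2/r}\le C\,b(t)\,\mathcal E(t),$$
$$b(t)=\Big(n^{-d}\sum_{e\in E(\Lambda)}a_t(e)^{-q}\Big)^{1/q},\qquad\mathcal E(t)=n^{-d}\sum_{x,i}a_i|n\nabla_iv|^2 .$$
Let $\mathsf V=|v|^2=|w|^{2\alpha}$, $\sigma=\frac q{q+1}$, and let $\|\cdot\|_{L^\rho}$ be spatial norms with respect to $n^{-d}\sum_x$. In scaled time $s=t/n^2$, Hölder with exponents $q+1=\frac1{1-\sigma}$ and $\frac1\sigma$, (5.1) and (7.3) give
$$\int_0^T\|\mathsf V\|_{L^\rho}^\sigma\,ds\le C\Big(\int_0^Tb^q\,ds\Big)^{1/(q+1)}\Big(\int_0^T\mathcal E\,ds\Big)^\sigma\le CS^\sigma.\tag{10.2}$$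

**Step 4: interpolation in space-time.** We combine (10.2) with $\sup_t\|\mathsf V\|_{L^1}\le S$. Put $\kappa=1+\sigma(1-\frac1\rho)$ and $\theta=\sigma/\kappa\in(0,1)$; then $1-\theta+\frac\theta\rho=1-\frac{\kappa-1}\kappa=\frac1\kappa$. Interpolation gives $\|\mathsf V\|_{L^\kappa}^\kappa\le\|\mathsf V\|_{L^1}^{\kappa-\sigma}\|\mathsf V\|_{L^\rho}^\sigma$. Integrating in time, $\langle\!\langle\mathsf V^\kappa\rangle\!\rangle\le S^{\kappa-\sigma}\,CS^\sigma=CS^\kappa$, i.e. $\|w\|_{2\alpha\kappa}^{2\alpha}\le CS$. With (10.1), for a constant $C_1\ge1$,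
$$\|w\|_{2\alpha\kappa}\le(C_1\alpha^2)^{1/(2\alpha)}\,\|w\|_{2\alpha p_*}^{1-1/\alpha}.\tag{10.3}$$

**Step 5: iteration.** There is a gain if and only if $\kappa>p_*$. Since $p_*-1=\frac1{p-1}$,
$$\kappa>p_*\iff\frac q{q+1}\Big(\frac2d-\frac1q\Big)>\frac1{p-1}\iff\frac1{p-1}+\frac1{q(p-1)}+\frac1q<\frac2d ,$$
which is (2.1). So $\lambda:=\kappa/p_*>1$. Let $\alpha_j=2\lambda^j$ and $N_j=\|w\|_{2\alpha_jp_*}$. As $2\alpha_{j+1}p_*=2\alpha_j\kappa$, (10.3) reads
$$N_{j+1}\le(C_1\alpha_j^2)^{1/(2\alpha_j)}\,N_j^{1-1/\alpha_j}.$$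
All factors $(C_1\alpha_j^2)^{1/(2\alpha_j)}$ are $\ge1$ and have a finite product, since $\sum_j\alpha_j^{-1}(1+\log\alpha_j)<\infty$; the exponents applied to them are at most $1$. Also $\gamma:=\prod_{j\ge0}(1-1/\alpha_j)>0$. By (9.2), $N_0=\|w_n\|_{4p_*}\le1$ for $n$ large, and then $N_0^{\prod_{j<J}(1-1/\alpha_j)}\le N_0^\gamma$ for all $J$. Hence
$$\sup_{[0,Tn^2]\times\Lambda}|w_n|=\lim_jN_j\le C\,\|w_n\|_{4p_*}^\gamma\longrightarrow0;$$
$w_n$ is continuous in $t$, so the essential supremum is the supremum. This proves Proposition 7. $\square$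

## 11. The martingale problem and the proof of Theorem 1

Let $t_n/n^2\to s$ and $x_n/n\to y$; the IIP is the case $t_n=0$, $x_n=0$. Fix $s_*,y_*$ with $t_n\le s_*n^2$, $|x_n|_\infty\le y_*n$ for all $n$. Optional stopping in (7.2) gives, for $t\ge0$, $x\in\Lambda_{Kn}$ and stopping times $\sigma_1\le\sigma_2$ with values in $[t,Tn^2]$, on $\{\sigma_1<\tau\}$,
$$\Big|E_{t,x}\Big[f_n(X_{\sigma_2\wedge\tau})-f_n(X_{\sigma_1})-n^{-2}\int_{\sigma_1}^{\sigma_2\wedge\tau}h_n(X_u)\,du\,\Big|\,\mathcal F_{\sigma_1}\Big]\Big|\le2\sup|w_n|\to0.\tag{11.1}$$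
Fix $\zeta\in C_c^\infty((-1,1)^d)$ with $0\le\zeta\le1$ and $\zeta=1$ on $[-\frac12,\frac12]^d$.

**Step 1: containment and non-explosion.** Take $f=\zeta(\cdot/K)$, so $\|h\|_\infty\le C_\zeta K^{-2}$ with $C_\zeta$ depending only on $\zeta,\bar A$. For $|x|_\infty\le Kn/2$ and $0\le t\le Tn^2$ we have $f_n(x)=1$ and $f_n(X_\tau)=0$. So (11.1) with $\sigma_1=t$, $\sigma_2=Tn^2$ gives
$$P_{t,x}(\tau_{\Lambda_{Kn}}\le Tn^2)\le TC_\zeta K^{-2}+2\sup|w_n|.\tag{11.2}$$
For fixed $(t,x)$ and $t_0$, once $t_0\le Tn^2$, explosion before $t_0$ forces exit from $\Lambda_{Kn}$ before $Tn^2$ (Section 4). Let $n\to\infty$, then $K\to\infty$: the explosion probability is $0$.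

**Step 2: tightness.** Let $X_r^n=\frac1nX_{t_n+rn^2}$ under $P_{t_n,x_n}$. For fixed $T_1$, (11.2) with $T\ge s_*+T_1$ and $K\ge2y_*$ gives $\lim_{K\to\infty}\limsup_nP(\sup_{r\le T_1}|X_r^n|_\infty>K)=0$.

We verify Aldous' criterion. Let $\sigma_n\le T_1$ be stopping times for $X^n$ and $[0,1]\ni\vartheta_n\to0$; we show $X^n_{\sigma_n+\vartheta_n}-X^n_{\sigma_n}\to0$ in probability. Let $\delta\in(0,1]$, $K'\ge y_*$, $K\ge K'+2$, $T\ge s_*+T_1+1$. Choose a finite $\mathcal Y\subset[-K',K']^d$ such that every point of $[-K',K']^d$ is within $|\cdot|_\infty$-distance $\delta/2$ of $\mathcal Y$, and apply (11.1) to the finitely many $f^z=\zeta((\cdot-z)/\delta)$, $z\in\mathcal Y$, whose supports lie in $(-K,K)^d$. On $\{\tau_{\Lambda_{Kn}}>t_n+\sigma_nn^2,\ |X^n_{\sigma_n}|_\infty\le K'\}$ choose $z\in\mathcal Y$, $\mathcal F_{\sigma_n}$-measurably, with $|X^n_{\sigma_n}-z|_\infty\le\delta/2$. Let $\sigma'$ be the first time $r\ge\sigma_n$ with $|X_r^n-z|_\infty\ge\delta$, or $\sigma_n+\vartheta_n$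 if that is smaller. As the jumps of $X^n$ have size $1/n$, $|X^n|_\infty\le K'+\delta+\frac1n\le K$ up to time $\sigma'$, so $X$ does not leave $\Lambda_{Kn}$ before or at that time. Now $f^z=1$ at time $\sigma_n$, and $f^z(X^n_{\sigma'})=0$ if $|X^n_{\sigma'}-z|_\infty\ge\delta$; so by (11.1) the conditional probability of the latter is at most $\vartheta_nC_\delta+\epsilon_n$, where $C_\delta$ bounds the functions $h$ belonging to the $f^z$ and $\epsilon_n\to0$ is twice the largest of the finitely many suprema. If it does not happen, $|X^n_{\sigma_n+\vartheta_n}-X^n_{\sigma_n}|_\infty<2\delta$. Hence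
$$P\big(|X^n_{\sigma_n+\vartheta_n}-X^n_{\sigma_n}|_\infty\ge2\delta\big)\le P\Big(\sup_{r\le T_1}|X_r^n|_\infty>K'\Big)+\vartheta_nC_\delta+\epsilon_n .$$
Let $n\to\infty$, then $K'\to\infty$. So $(X^n)$ is tight in $D([0,\infty),\mathbb R^d)$. Since its jumps have size $1/n$, all limit points are supported on continuous paths.

**Step 3: identification of limit points.** Let $f\in C_c^\infty(\mathbb R^d)$, $0\le r_1<\dots<r_k\le r<r'$, $G$ bounded continuous, $T\ge s_*+r'$, and $K\ge2y_*$ with $\operatorname{supp}f\subset(-K,K)^d$. Use (11.1) between the times $t_n+rn^2$ and $t_n+r'n^2$ on $\{\tau>t_n+rn^2\}$; on $\{\tau>Tn^2\}$ the stopped and unstopped expressions agree. With (11.2), which uses its own test function,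
$$\limsup_n\Big|E\Big[G(X^n_{r_1},\dots,X^n_{r_k})\Big(f(X^n_{r'})-f(X^n_r)-\int_r^{r'}h(X^n_u)\,du\Big)\Big]\Big|\le C_{f,G,T}\limsup_nP(\tau_{\Lambda_{Kn}}\le Tn^2)\le C_{f,G,T}\,T\,C_\zeta K^{-2}.$$
Let $K\to\infty$. Let $B$ be a limit point; it has continuous paths, $B_0=y$, and the functional inside the expectation is bounded and a.s. continuous under its law. So $f(B_r)-\int_0^r\frac12\sum_{ij}\Sigma_{ij}\partial_i\partial_jf(B_u)\,du$ is a martingale for every $f\in C_c^\infty$. Choosing $f$ equal to $z_i$ or $z_iz_j$ on large balls and stopping at the exit from them, $B^i$ and $B^iB^j-\Sigma_{ij}r$ are local martingales. By Lévy's theorem $B$ is Brownian motion with covariance $\Sigma=\bar A+\bar A^T$ started at $y$. All limit points coincide, so $X^n$ converges. Finally $\Sigma$ is non-degenerate, since $\xi\cdot\Sigma\xi=2\xi\cdot\bar A\xi\ge2c|\xi|^2$ by Lemma 6. This proves Theorem 1. $\blacksquare$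

## 12. Mixed norms and the proof of Theorem 2

**Step 1: reduction to finite exponents.** An infinite exponent may be replaced by any large finite one, by Hölder, since $n^{-2}dt$ on $[0,n^2]$ has mass one and $|E(\Lambda_n)|\le Cn^d$. Both sides of (2.3) are continuous in the reciprocals of the exponents and the inequality is strict, so it survives. We assume all exponents finite.

**Step 2: what carries over.** By Hölder, (5.1) holds with $p_0=\min(p_t,p_x)>1$, $q_0=\min(q_t,q_x)>1$ in place of $p,q$. This is all that Sections 5–9 use, and Section 11 uses only Lemma 6 and Proposition 7. So only Section 10 changes. Write $p'=\frac p{p-1}$, and $\|\cdot\|_{k_t,k_x}$ for the norm $L^{k_t}(ds)$, on $[0,T]$, of $L^{k_x}(n^{-d}\sum_x)$.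

**Step 3: the gain.** By (2.3), $d/2<q_x<\infty$, so $r=\frac{2q_x}{q_x+1}\in(1,2)$, and as in Section 10, $\|\mathsf V\|_{L^\rho}\le C\,b\,\mathcal E$ with $1-\frac1\rho=\frac2d-\frac1{q_x}$, $b=(n^{-d}\sum_{e\in E(\Lambda)}a_t(e)^{-q_x})^{1/q_x}$ and, by (2.2) at scale $Cn$, $\int_0^Tb^{q_t}\,ds\le C$. With $\sigma=\frac{q_t}{q_t+1}$, Hölder gives $\int_0^T\|\mathsf V\|_{L^\rho}^\sigma\,ds\le CS^\sigma$. For $\theta\in(0,1)$ put
$$\frac1{k_t}=\frac\theta\sigma,\qquad\frac1{k_x}=1-\theta+\frac\theta\rho=1-\theta\Big(\frac2d-\frac1{q_x}\Big).$$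
Since $\|\mathsf V\|_{L^{k_x}}\le\|\mathsf V\|_{L^1}^{1-\theta}\|\mathsf V\|_{L^\rho}^\theta$, $\sup_t\|\mathsf V\|_{L^1}\le S$ and $\theta k_t=\sigma$, we get $\|\mathsf V\|_{k_t,k_x}\le S^{1-\theta}(CS^\sigma)^{\theta/\sigma}\le CS$.

Choose $\lambda>1$ and $\theta=\frac{1-1/p_t}{\lambda(1+1/q_t)}\in(0,1)$. As $\sigma=\frac1{1+1/q_t}$, $k_t=\sigma/\theta=\lambda p_t'$. The inequality $\frac1{k_x}\le\frac1{\lambda p_x'}$ reads $1-\theta(\frac2d-\frac1{q_x})\le\frac1\lambda(1-\frac1{p_x})$; at $\lambda=1$ it holds strictly by (2.3), so it holds for $\lambda>1$ close to $1$. Fix such a $\lambda$. As the mass of $\Lambda$ under $n^{-d}\sum_x$ is bounded, $\|\mathsf V\|_{\lambda p_t',\lambda p_x'}\le CS$.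

**Step 4: the other side, and iteration.** Hölder in (7.3) with the norms of (2.2), treating the second term there as in (10.1), gives
$$S\le C\alpha^2\big\|\,|w|^{2\alpha-2}\big\|_{p_t',p_x'}\le C\alpha^2\|w\|_{2\alpha p_t',2\alpha p_x'}^{2\alpha-2},$$
where the last step costs only bounded powers of the total masses. So
$$\|w\|_{2\alpha\lambda p_t',\,2\alpha\lambda p_x'}\le(C_1\alpha^2)^{1/(2\alpha)}\,\|w\|_{2\alpha p_t',\,2\alpha p_x'}^{1-1/\alpha}.$$
Let $\alpha_j=2\lambda^j$ and $N_j=\|w\|_{2\alpha_jp_t',2\alpha_jp_x'}$. By (9.2) and Hölder, $N_0=\|w_n\|_{4p_t',4p_x'}\to0$. As in Section 10, $\limsup_jN_j\le CN_0^\gamma$ for $n$ large. With $m_j=2\alpha_j\min(p_t',p_x')\to\infty$ we have $\|w\|_{m_j}\le C^{1/m_j}N_j$ for a constant $C$ depending only on the total masses, and $\|w\|_{m_j}\to\sup|w|$; hence $\sup|w_n|\le C\|w_n\|_{4p_t',4p_x'}^\gamma\to0$. So Proposition 7 holds under (2.2) and (2.3), and Section 11 applies unchanged. $\blacksquare$
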